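\title{Every cover of the plane by lines has a minimal subcover}

\begin{abstract}
A subcover of a family of sets is minimal if none of its proper subfamilies has the same union. We prove in ZFC that every family of sets in which two distinct members share at most one point has a minimal subcover; in particular, every cover of the real plane by straight lines has one. The subcover is built by transfinite recursion, each chosen set together with a point that no other chosen set may contain. The difficulty is to prevent a point from losing all of the sets through it before it is covered, and it is met by an induction on cardinals that treats points in the order of their degrees. As a consequence, we determine which members of the family belong to every minimal subcover and which belong to some.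
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal E$ be a family of sets. A subfamily $\mathcal C\subseteq\mathcal E$ is a \emph{cover}, or \emph{subcover}, of $\mathcal E$ if $\bigcup\mathcal C=\bigcup\mathcal E$. A cover $\mathcal C$ of $\mathcal E$ is \emph{minimal} if every cover $\mathcal D\subseteq\mathcal C$ of $\mathcal E$ coincides with $\mathcal C$. Call a point of $C\in\mathcal C$ \emph{private} if it lies in no other member of $\mathcal C$. A cover is minimal if and only if each of its members has a private point: a member without one can be discarded, and a proper subfamily omits some member and therefore misses its private point. The following question was posed in \cite{BZ}.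

\begin{quote}
Let $\mathcal E$ be a family of straight lines in $\mathbb R^2$ whose union is $\mathbb R^2$. Does $\mathcal E$ have a minimal subcover?
\end{quote}

A finite family has a minimal subcover: discard superfluous members one at a time. The same idea works, by Zorn's lemma, when every point lies in only finitely many members, because then the intersection of a decreasing chain of covers is a cover: the chain induces a decreasing chain of nonempty subsets of the finite set of members through a given point. Without such a finiteness condition there may be no minimal subcover at all.

\begin{example}\label{ex:initial}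
Let $A_n=\{0,\dots,n\}$ for $n\in\omega=\{0,1,2,\dots\}$. A subfamily of $\{A_n:n\in\omega\}$ is a cover if and only if it is infinite. Removing one member from an infinite subfamily leaves an infinite subfamily, so no cover is minimal.
\end{example}

For lines in the plane, discarding members fails as a method. If $\mathcal C_k$ consists of all lines that miss the origin and of the lines $y=nx$ with $n\in\omega$, $n\ge k$, then the $\mathcal C_k$ form a decreasing chain of covers of the plane whose intersection misses the origin. Still, lines overlap far less than the sets $A_n$, and this suggests building a minimal cover from below. Choose a line $\ell$ together with a point $q\in\ell$ that is to stay private. This forbids all other lines through $q$, but only one of them passes through any given point $p\ne q$. A point that lies on many lines can therefore wait for a long time. One is led to guess that the answer is yes, and that only one property of lines matters. This is the case.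

\begin{theorem}\label{thm:main}
Let $L$ be a family of sets with $|\ell\cap m|\le1$ for all distinct $\ell,m\in L$. Then $L$ has a minimal subcover. In particular, every cover of $\mathbb R^2$ by straight lines has a minimal subcover.
\end{theorem}

The proof is carried out in ZFC. By Example~\ref{ex:initial}, the hypothesis $|\ell\cap m|\le1$ cannot be weakened to ``$\ell\cap m$ is finite''. Theorem~\ref{thm:main} can be applied to subfamilies, and this tells us which members, with which private points, can be prescribed.

\begin{theorem}\label{thm:prescribed}
Let $L$ be as in Theorem~\ref{thm:main}, let $C_0\subseteq L$, and let $x_0\colon C_0\to\bigcup L$ satisfy $x_0(\ell)\in\ell$. Put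
\[
L'=\{m\in L: x_0(\ell)\notin m\ \text{for all}\ \ell\in C_0\setminus\{m\}\}.
\]
There is a minimal subcover $C\supseteq C_0$ of $L$ in which every $\ell\in C_0$ is the only member containing $x_0(\ell)$ if and only if $C_0\subseteq L'$ and $\bigcup L'=\bigcup L$. Consequently, calling $\ell\in L$ \emph{essential} if some point lies on $\ell$ and on no other member of $L$:
\begin{enumerate}
\item[(1)] $\ell$ belongs to every minimal subcover if and only if $\ell$ is essential;
\item[(2)] $\ell$ belongs to some minimal subcover if and only if $\ell$ is not contained in the union of the essential members different from $\ell$.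
\end{enumerate}
\end{theorem}

For instance, in the family of all lines of the plane no line is essential, and each line lies in a minimal subcover, namely its class of parallels. In the family of all horizontal lines and one vertical line, the horizontal lines are essential and the vertical line lies in no minimal subcover.

The heuristic above breaks down when the numbers of lines through different points differ: a point on countably many lines can wait for only finitely many steps, while there may be uncountably many points to cover. In the plane, the number of lines through a point can be any cardinal from $1$ to $2^{\aleph_0}$ (take the horizontal lines and add lines through the origin), so all cardinals up to the continuum have to be handled together. Section~\ref{sec:states} sets up the construction from below and disposes of the points of finite degree. Section~\ref{sec:aleph1} introduces the two ideas that deal with infinite degrees and proves the theorem for families of size $\aleph_1$, where both are visible. Section~\ref{sec:statement} formulates the statement that is proved by induction on cardinals and derives Theorem~\ref{thm:main} from it. Sections~\ref{sec:AfromB} and~\ref{sec:B} contain the two halves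 of the induction, and Section~\ref{sec:prescribed} proves Theorem~\ref{thm:prescribed}.

\subsection*{Set-theoretic conventions}
The axiom of choice is used freely. An ordinal is the set of smaller ordinals, and a cardinal is an ordinal that is not in bijection with a smaller one; thus $\aleph_0=\omega$ and $\aleph_1=\omega_1$. The letters $\kappa,\lambda,\mu,\nu$ denote infinite cardinals, and $\nu^+$ is the least cardinal above $\nu$. We use the following facts.
\begin{itemize}
\item $\kappa+\lambda=\kappa\cdot\lambda=\max(\kappa,\lambda)$. Hence a union of at most $\kappa$ sets of size at most $\kappa$ has size at most $\kappa$, and a sum of finitely many cardinals below $\kappa$ is below $\kappa$.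
\item An ordinal $\alpha$ has cardinality $|\alpha|=\nu$ if and only if $\nu\le\alpha<\nu^+$. An infinite cardinal is a limit ordinal.
\item A subset of $\nu^+$ of size $\nu^+$ is unbounded in $\nu^+$, since a bounded subset lies in an ordinal of cardinality at most $\nu$.
\item Every ordinal is uniquely of the form $\eta+n$ with $\eta$ zero or a limit ordinal and $n<\omega$.
\end{itemize}
Sequences and enumerations may have repetitions, so a nonempty set of size at most $\kappa$ can be enumerated by a sequence of length $\kappa$. For an ordinal $i$ we put
\[
\|i\|=\max(|i|,\omega).
\]

\section{States and elementary steps}\label{sec:states}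

From here to the end of Section~\ref{sec:B}, $L$ is a fixed nonempty family as in Theorem~\ref{thm:main}. (For $L=\emptyset$ the empty family is a minimal subcover.) Put $P=\bigcup L$. Elements of $P$ are \emph{points} and elements of $L$ are \emph{lines}. Only the incidence of points and lines matters, so we treat $P$ and $L$ as disjoint. Let $E_p=\{\ell\in L:p\in\ell\}$ and $\deg p=|E_p|\ge1$. The hypothesis on $L$ says exactly that
\begin{equation}\label{eq:H}
|E_p\cap E_q|\le1\quad\text{for distinct points } p,q .
\end{equation}
By $P_\mu$, $P_{<\mu}$, $P_{\le\mu}$ we denote the sets of points whose degree is \emph{infinite} and equal to $\mu$, less than $\mu$, at most $\mu$, respectively. Points of finite degree belong to none of these sets; in particular $P_{<\omega}=\emptyset$.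

\subsection{States}
A \emph{state} is a pair $\Sigma=(C,x)$, where $C\subseteq L$ and $x\colon C\to P$ satisfies $x(\ell)\in\ell$ and $x(\ell)\notin m$ for all $\ell\in C$ and $m\in C\setminus\{\ell\}$. So a state is a family of lines with a designated private point on each. The lines in $C$ are \emph{chosen}. A line that is not chosen is \emph{dead} if it contains a point of $x[C]$, and \emph{free} otherwise. A point is \emph{covered} if it lies in $\bigcup C$. The lines through an uncovered point are free or dead. We write $(C,x)\le(C',x')$ if $C\subseteq C'$ and $x=x'|_C$. If all points are covered at $(C,x)$, then $C$ is a minimal subcover of $L$.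

\begin{lemma}\label{lem:mono}
\begin{enumerate}
\item[(a)] Let $\Sigma\le\Sigma'$. Points covered at $\Sigma$ are covered at $\Sigma'$, lines chosen or dead at $\Sigma$ are chosen or dead, respectively, at $\Sigma'$, and lines free at $\Sigma'$ are free at $\Sigma$.
\item[(b)] The union of a nonempty chain of states is a state, and a line that is dead at the union is dead at some member of the chain.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Sigma=(C,x)$ and $\Sigma'=(C',x')$. The claims on covered points and chosen lines follow from $C\subseteq C'$. Let $m\notin C$ contain $x(\ell)$ with $\ell\in C$. Then $m\ne\ell$ and $x'(\ell)\in m$, so $m\notin C'$ and $m$ is dead at $\Sigma'$. The last claim follows, as a free line is one that is neither chosen nor dead.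

(b) The conditions defining a state involve two lines at a time, and two lines chosen at the union are chosen at one member of the chain. A line dead at the union is chosen at no member and contains some $x(\ell)$; it is dead at any member at which $\ell$ is chosen.
\end{proof}

If an uncovered point $q$ lies on a free line $\ell$, then adding $\ell$ with private point $q$ gives a larger state. By Lemma~\ref{lem:mono}(b) and Zorn's lemma there are maximal states, and at a maximal state every uncovered point lies on dead lines only. The whole problem is to avoid stranding a point in this way.

\begin{example}\label{ex:strand}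
Let $2\le N\le\omega$, take distinct points $p$ and $a_n$ ($n<N$), and let $L$ consist of the sets $\{p,a_n\}$ and $\{a_n\}$. The state in which all sets $\{a_n\}$ are chosen leaves $p$ uncovered, and all lines through $p$ are dead.
\end{example}

\subsection{Tight states}
A point of finite degree can be stranded after finitely many steps, so no counting argument protects it. Instead we keep a reserve. By \eqref{eq:H}, a new private point $q$ kills at most one line through another point $p$. If $p$ lay on two free lines, it still lies on one. If it now lies on exactly one, we choose that line at once with $p$ as its private point, and this kills nothing, because the other lines through $p$ are dead already.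

A state is \emph{tight} if every uncovered point of finite degree lies on at least two free lines.

\begin{lemma}\label{lem:tight}
\begin{enumerate}
\item[(a)] The union of a nonempty chain of tight states is tight.
\item[(b)] There is a tight state without dead lines.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $p$ have finite degree and be uncovered at the union. By Lemma~\ref{lem:mono}, the finitely many lines through $p$ that are dead at the union are all dead at one member of the chain. At that member $p$ lies on two free lines. At the union they are not chosen, since $p$ is uncovered, and not dead, by the choice of the member.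

(b) Choose all lines that contain a point of degree $1$, with such a point as private point. A dead line would be a second line through a point of degree $1$, so there is none. An uncovered point has degree at least $2$, and all lines through it are free.
\end{proof}

\begin{lemma}[Elementary step]\label{lem:step}
Let $\Sigma=(C,x)$ be tight, let $\ell$ be free, and let $q\in\ell$ be uncovered. There is a tight state $\Sigma'=(C',x')\ge\Sigma$ with $\ell\in C'$ and $x'(\ell)=q$ such that every line that is free at $\Sigma$ and dead at $\Sigma'$ contains $q$.
\end{lemma}

\begin{proof}
Let $\Sigma_1=(C_1,x_1)$ be $\Sigma$ with $\ell$ added and $x_1(\ell)=q$. This is a state, since $\ell$ misses $x[C]$ and $q\notin\bigcup C$. A line that is dead at $\Sigma_1$ but not at $\Sigma$ contains $q$. Let $T$ be the set of points $p$ of finite degree that are uncovered at $\Sigma_1$ and lie on exactly one line $n(p)$ free at $\Sigma_1$. Let $N=\{n(p):p\in T\}$, for $n\in N$ pick $p_n\in T$ with $n(p_n)=n$, and let $\Sigma'$ be $\Sigma_1$ with all $n\in N$ added and $x'(n)=p_n$.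

\emph{$\Sigma'$ is a state.} Each $n\in N$ is free at $\Sigma_1$, so it misses $x_1[C_1]$. Each $p_n$ is uncovered at $\Sigma_1$, so it lies on no line of $C_1$. If $p_n\in n'\in N$, then $n'$ is a line through $p_n$ that is free at $\Sigma_1$, so $n'=n$.

\emph{$\Sigma_1$ and $\Sigma'$ have the same dead lines.} Lines dead at $\Sigma_1$ stay dead. Let $m$ be dead at $\Sigma'$; it is not chosen at $\Sigma_1$. If $m$ meets $x_1[C_1]$, it is dead at $\Sigma_1$. Otherwise $m$ contains some $p_n$. If $m$ were free at $\Sigma_1$, it would equal $n$, which is chosen at $\Sigma'$. So $m$ is dead at $\Sigma_1$. In particular, lines free at $\Sigma$ and dead at $\Sigma'$ contain $q$.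

\emph{$\Sigma'$ is tight.} Let $p$ have finite degree and be uncovered at $\Sigma'$. Then $p\ne q$, and at $\Sigma$ the point $p$ lies on at least two free lines. None of them is chosen at $\Sigma'$, and by \eqref{eq:H} at most one of them contains $q$. So at least one line through $p$ is free at $\Sigma_1$. If there were exactly one, then $p\in T$ and $p$ would be covered by $n(p)$ at $\Sigma'$. Hence at least two lines through $p$ are free at $\Sigma_1$; at $\Sigma'$ they are neither chosen nor dead.
\end{proof}

Passing from $\Sigma$ to such a $\Sigma'$ is an \emph{elementary step on $\ell$ with center $q$}. All points of $\ell$ are covered after the step. The center is uncovered before the step and covered after it, so in an increasing sequence of states no point is a center twice.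

\begin{lemma}\label{lem:finish}
If there is a tight state at which all points of infinite degree are covered, then $L$ has a minimal subcover.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tight}(a) and Zorn's lemma there is a maximal tight state $(C,x)$ above the given one. A point $p$ uncovered at $(C,x)$ would have finite degree, hence lie on a free line, and an elementary step with center $p$ would give a larger tight state. So $C$ is a cover, and each $\ell\in C$ has the private point $x(\ell)$.
\end{proof}

It remains to cover the points of infinite degree. Tightness does nothing for them. In Example~\ref{ex:strand} with $N=\omega$, the empty state is tight, and the elementary steps on $\{a_n\}$ with center $a_n$, for $n=0,1,2,\dots$, strand $p$. From now on only points of infinite degree serve as centers.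

\subsection{Passages and losses}
A \emph{$\mu$-passage} $\Sigma\to\Sigma'$ is a sequence $(\Sigma_\xi)_{\xi\le\theta}$ of tight states, $\theta$ an ordinal, with $\Sigma_0=\Sigma$ and $\Sigma_\theta=\Sigma'$, in which $\Sigma_{\xi+1}$ is obtained from $\Sigma_\xi$ by an elementary step with center in $P_{\le\mu}$, and $\Sigma_\xi$ is the union of the earlier states when $\xi$ is a limit ordinal. The case $\theta=0$ is allowed. A $\nu$-passage is a $\mu$-passage for $\nu\le\mu$. By Lemma~\ref{lem:tight}(a), $\mu$-passages can be concatenated, also transfinitely often with unions at limits, and the result is a $\mu$-passage.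

A point $p$ \emph{loses} the line $m\ni p$ in a passage $\Sigma\to\Sigma'$ if $m$ is free at $\Sigma$ and dead at $\Sigma'$. If $p$ is uncovered at $\Sigma$, the lines through $p$ that are dead at $\Sigma'$ are those dead at $\Sigma$ and those lost. A point $p$ is \emph{$\mu$-safe} at $\Sigma$ if it is uncovered and no free line through $p$ contains an uncovered point of $P_{\le\mu}$.

\begin{lemma}\label{lem:passage}
Let $\Sigma\to\Sigma'$ be a $\mu$-passage.
\begin{enumerate}
\item[(a)] A line free at $\Sigma$ and dead at $\Sigma'$ contains a center. A point uncovered at $\Sigma'$ loses at most as many lines as there are centers.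
\item[(b)] A point that is $\mu$-safe at $\Sigma$ loses no line.
\item[(c)] A point that is $\mu$-safe at $\Sigma$ and uncovered at $\Sigma'$ is $\mu$-safe at $\Sigma'$.
\item[(d)] If the passage is a concatenation of passages $\Sigma^\beta\to\Sigma^{\beta+1}$ with unions at limits, then every line lost by a point in $\Sigma\to\Sigma'$ is lost in one of the pieces $\Sigma^\beta\to\Sigma^{\beta+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $m$ be free at $\Sigma$ and dead at $\Sigma'$, and consider the first state of the passage at which $m$ is dead. It is not the initial state, and by Lemma~\ref{lem:mono}(b) it is not a limit state. At the preceding state $m$ is not dead, and it is not chosen since it ends up dead; so it is free there. By Lemma~\ref{lem:step}, $m$ contains the center of that step. The same argument applied to the sequence $(\Sigma^\beta)$ gives (d). A point uncovered at $\Sigma'$ is not a center, so by \eqref{eq:H} it has at most one line in common with each center. This proves (a).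

For (b), a lost line is free at $\Sigma$ and contains a center, which lies in $P_{\le\mu}$ and is uncovered just before its step, hence at $\Sigma$. For (c), lines free at $\Sigma'$ are free at $\Sigma$, and points uncovered at $\Sigma'$ are uncovered at $\Sigma$.
\end{proof}

Part (a) makes the heuristic of the introduction precise.

\begin{lemma}[Greedy covering]\label{lem:greedy}
Let $\Sigma$ be tight, and let $S\subseteq P_\kappa$ with $|S|\le\kappa$ be such that every uncovered point of $S$ lies on fewer than $\kappa$ dead lines. There is a $\kappa$-passage $\Sigma\to\Sigma'$ with all centers in $S$ such that all points of $S$ are covered at $\Sigma'$.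
\end{lemma}

\begin{proof}
We may assume $S\ne\emptyset$ and enumerate $S$ as $(p_i)_{i<\kappa}$. Go through the $p_i$ in turn, with unions at limits; if $p_i$ is uncovered at its turn, perform an elementary step with center $p_i$ on a free line through $p_i$. Such a line exists: fewer than $\kappa$ lines through $p_i$ were dead at $\Sigma$, at most $|i|<\kappa$ have been lost since by Lemma~\ref{lem:passage}(a), and $\deg p_i=\kappa$.
\end{proof}

If $P\cup L$ is countable, every point of infinite degree lies in $P_\omega$, and Theorem~\ref{thm:main} follows: apply Lemma~\ref{lem:greedy} with $S=P_\omega$ to a tight state without dead lines, and then Lemma~\ref{lem:finish}.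

\begin{remark}
Hypothesis \eqref{eq:H} has entered in Lemmas~\ref{lem:step} and~\ref{lem:passage}(a), each time to ensure that one center costs another point at most one line. This is what fails in Example~\ref{ex:initial}: choosing $A_m$ with any private point $q\le m$ kills every $A_n$ with $n>m$, that is, all sets through the point $m+1$.
\end{remark}

\section{Closed sets and the case $\aleph_1$}\label{sec:aleph1}

Suppose that $|P\cup L|=\aleph_1$. In a list of the points in type $\omega_1$, a point of degree $\omega$ at an infinite position may come after infinitely many centers, and the count in Lemma~\ref{lem:greedy} gives nothing. Two ideas repair this.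

\subsection{Confining the dead lines}
The first idea is to keep all dead lines inside a small set that is closed under intersection of lines. A point outside the set then lies on at most one dead line, however many steps have been made. A set $Z\subseteq P\cup L$ is \emph{$\mu$-closed} if
\begin{enumerate}
\item[(c1)] a common point of two distinct lines of $Z$ belongs to $Z$;
\item[(c2)] $E_p\subseteq Z$ for every $p\in Z\cap P_{\le\mu}$.
\end{enumerate}
It is \emph{$<\!\mu$-closed} if (c1) holds and $E_p\subseteq Z$ for every $p\in Z\cap P_{<\mu}$. Condition (c2) guarantees that the lines killed by a center in $Z\cap P_{\le\mu}$ lie in $Z$. A $\mu$-closed set is $<\!\mu$-closed and $\nu$-closed for $\nu\le\mu$; a $<\!\mu$-closed set is $\nu$-closed for $\nu<\mu$. The union of a chain of sets with one of these properties, or with (c1) alone, has the same property. The \emph{star} $S_q=\{q\}\cup E_q$ of a point $q$ is $\mu$-closed for every $\mu$, since two distinct lines through $q$ have only $q$ in common.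

If $G$ is a finite family of sets satisfying (c1), then
\begin{equation}\label{eq:outside}
p\in P\setminus\textstyle\bigcup G\ \Longrightarrow\ \text{$p$ lies on at most $|G|$ lines of $\bigcup G$,}
\end{equation}
since each member of $G$ contains at most one line through $p$.

\begin{lemma}\label{lem:closure}
Every countable set $W\subseteq P\cup L$ is contained in a countable $\omega$-closed set.
\end{lemma}

\begin{proof}
Let $W_0=W$, and let $W_{n+1}$ consist of $W_n$, all lines of $E_p$ for $p\in W_n\cap P_\omega$, and all common points of two distinct lines of $W_n$. Each $E_p$ added is countable and two distinct lines have at most one common point, so all $W_n$ are countable. Their union is $\omega$-closed.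
\end{proof}

This suggests exhausting $P\cup L$ by a chain of countable $\omega$-closed sets and covering the points of degree $\omega$ in each set before passing to the next. Points of degree $\omega_1$ cannot serve as centers meanwhile, since such a center may kill $\aleph_1$ lines, which do not fit into a countable set. They must wait until the end.

\subsection{Protecting the points that wait}
A waiting point may lose everything. Take a point $p$ on the lines $\{p,q_\xi\}$, $\xi<\omega_1$, and give each $q_\xi$ degree $\omega$ by adding new points $r_{\xi,n}$ and the lines $\{q_\xi,r_{\xi,n}\}$ and $\{r_{\xi,n}\}$, $n<\omega$. The steps on $\{q_\xi,r_{\xi,0}\}$ with center $q_\xi$ strand $p$. The second idea is a dichotomy, applied when a point $p$ first comes up in the list. Either some free line through $p$ contains an uncovered point $q$ of degree $\omega$; then the step on this line with the permitted center $q$ covers $p$. Or $p$ is $\omega$-safe; then by Lemma~\ref{lem:passage}(b) it will lose nothing more while the centers have degree $\omega$.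

The next proposition is not used later. Its proof is the model for the general one.

\begin{proposition}\label{prop:aleph1}
If $|P\cup L|\le\aleph_1$, then $L$ has a minimal subcover.
\end{proposition}

\begin{proof}
Enumerate $P\cup L$ as $(b_\alpha)_{\alpha<\omega_1}$. We construct tight states $\Sigma_\alpha$ and increasing $\omega$-closed sets $Z_\alpha$ for $\alpha\le\omega_1$, with unions at limits, joined by $\omega$-passages $\Sigma_\alpha\to\Sigma_{\alpha+1}$ with countably many centers, such that $Z_\alpha$ is countable for $\alpha<\omega_1$ and
\[
\text{at $\Sigma_\alpha$, all dead lines lie in $Z_\alpha$ and all points of $Z_\alpha\cap P_\omega$ are covered.}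
\]
This property passes to unions. Let $\Sigma_0$ be a tight state without dead lines and $Z_0=\emptyset$.

Stage $\alpha$ has two parts. \emph{Protection:} if $b_\alpha$ is an uncovered point that is not $\omega$-safe at $\Sigma_\alpha$, take a free line $\ell\ni b_\alpha$ and an uncovered $q\in\ell\cap P_\omega$, perform the elementary step on $\ell$ with center $q$, and call the result $\Sigma_\alpha^+$. Otherwise let $\Sigma_\alpha^+=\Sigma_\alpha$. \emph{Closing off:} let $Z_{\alpha+1}$ be a countable $\omega$-closed set containing $Z_\alpha$, $b_\alpha$, and $q$ if it was defined. A point of $Z_{\alpha+1}\cap P_\omega$ that is uncovered at $\Sigma_\alpha^+$ is not in $Z_\alpha$. So it lies on at most one line dead at $\Sigma_\alpha$, by \eqref{eq:outside}, and on at most two lines dead at $\Sigma_\alpha^+$. Lemma~\ref{lem:greedy} with $S=Z_{\alpha+1}\cap P_\omega$ gives $\Sigma_{\alpha+1}$. All centers of stage $\alpha$ lie in $Z_{\alpha+1}\cap P_\omega$, so the lines that died lie in $Z_{\alpha+1}$ by Lemma~\ref{lem:passage}(a) and (c2).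

At $\Sigma_{\omega_1}$ all points of $P_\omega$ are covered, since $Z_{\omega_1}=P\cup L$. Let $p=b_\alpha\in P_{\omega_1}$ be uncovered at $\Sigma_{\omega_1}$. Up to $\Sigma_\alpha$ there were countably many centers, so $p$ lies on countably many lines dead at $\Sigma_\alpha$. A protecting step at stage $\alpha$ would have covered $p$, so $p$ is $\omega$-safe at $\Sigma_\alpha$ and loses nothing in $\Sigma_\alpha\to\Sigma_{\omega_1}$. Thus Lemma~\ref{lem:greedy} applies with $S=P_{\omega_1}$. All degrees are at most $|L|\le\omega_1$, so now all points of infinite degree are covered, and Lemma~\ref{lem:finish} applies.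
\end{proof}

There are $2^{\aleph_0}$ points and $2^{\aleph_0}$ lines in the plane, so under the continuum hypothesis Proposition~\ref{prop:aleph1} answers the question of the introduction. To do without this hypothesis we need the theorem for families of every size.

\section{The inductive statement}\label{sec:statement}

To treat a set of size $\mu$, we shall exhaust it by a chain $(Z_\alpha)_{\alpha<\mu}$ with $|Z_\alpha|\le|\alpha|$ and pass from $Z_\alpha$ to $Z_{\alpha+1}$ by the construction for the smaller cardinal $\nu=|\alpha|$, with centers in $P_{\le\nu}$; we say that stage $\alpha$ works at \emph{level} $\nu$. The statement to be proved by induction must be strong enough to be used in this way. Three features are new compared with Proposition~\ref{prop:aleph1}.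

\emph{Nesting.} The construction at level $\nu$ runs on top of the finished set $Z_\alpha$ and builds its own chain of smaller sets, so dead lines lie in a union of several closed sets. Moreover, a protecting step at level $\nu$ has a center $q$ of degree up to $\nu$, and the lines it kills fit into no set of size less than $\nu$; we record them by adjoining the star $S_q$. So the statement carries a finite family $G$ of closed sets that are finished, and by \eqref{eq:outside} a new point lies on at most $|G|$ of their lines.

\emph{Change of level.} When $\alpha$ reaches a cardinal $\nu$, the union $Z_\nu$ of the earlier sets is only $<\!\nu$-closed, and its points of degree $\nu$ need not be covered. Estimate \eqref{eq:outside} says nothing about them. So the statement carries one unfinished set $Z$, with the assumption that its uncovered points of degree $\nu$ lie on fewer than $\nu$ dead lines.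

\emph{Budget.} A point that is safe at one level need not be safe at the next; it has to be protected again, and meanwhile it loses lines. The trivial bound of $\lambda$ lines at level $\lambda$ is useless for a point of degree $\aleph_\omega=\sum_{n<\omega}\aleph_n$. So the statement carries a list $(a_i)$ and bounds the loss of $a_i$ by $\|i\|$, whatever the level. Even this is not enough if more than $\|i\|$ levels follow, which can happen once $\mu\ge\aleph_{\omega_1}$. To bound the number of levels at which $a_i$ loses anything, we require that it loses a line only if a point with a smaller index gets covered.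

A tight state is \emph{$\mu$-complete over} a finite family $G$ of $\mu$-closed sets if all dead lines lie in $\bigcup G$ and all points of $\bigcup G\cap P_{\le\mu}$ are covered.

\begin{definition}
A \emph{$\mu$-situation} is a quadruple $(\Sigma,G,Z,a)$ such that:
\begin{enumerate}
\item[(S1)] $\Sigma$ is a tight state, $G$ is a finite family of $\mu$-closed sets, and $\bigcup G\cap P_{\le\mu}$ is covered;
\item[(S2)] $Z$ is $<\!\mu$-closed, $|Z|\le\mu$, and $Z\cap P_{<\mu}$ is covered;
\item[(S3)] all dead lines lie in $\bigcup G\cup Z$;
\item[(S4)] $a=(a_i)_{i<\mu}$ is a sequence in $P\cup L$ with $Z\subseteq\{a_i:i<\mu\}$, and every uncovered point of $Z\cap P_\mu$ lies on fewer than $\mu$ dead lines.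
\end{enumerate}
\end{definition}

The following consequence is what makes covering possible.

\begin{lemma}\label{lem:few}
In a $\mu$-situation $(\Sigma,G,Z,a)$, every uncovered point of $P_\mu$ lies on fewer than $\mu$ dead lines.
\end{lemma}

\begin{proof}
Such a point $p$ is not in $\bigcup G$, by (S1). If $p\in Z$, use (S4). If $p\notin Z$, it lies on at most $|G|+1$ dead lines by (S3) and \eqref{eq:outside} for $G\cup\{Z\}$.
\end{proof}

For a $\mu$-situation $(\Sigma,G,Z,a)$, a state $\Sigma'$ and a set $Z'\subseteq P\cup L$, consider the following conditions.
\begin{enumerate}
\item[(A1)] There is a $\mu$-passage $\Sigma\to\Sigma'$ with at most $\mu$ centers.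
\item[(A2)] $Z'$ is $\mu$-closed, $|Z'|\le\mu$, and $\{a_i:i<\mu\}\subseteq Z'$.
\item[(A3)] $\Sigma'$ is $\mu$-complete over $G\cup\{Z'\}$.
\item[(A4)] Every point $a_i$ uncovered at $\Sigma'$ is $\mu$-safe at $\Sigma'$.
\item[(A5)] Every point $a_i$ uncovered at $\Sigma'$ loses at most $\|i\|$ lines in $\Sigma\to\Sigma'$.
\item[(A6)] If a point $a_i$ uncovered at $\Sigma'$ loses a line in $\Sigma\to\Sigma'$, then for some $j<i$ the element $a_j$ is a point that is uncovered at $\Sigma$ and covered at $\Sigma'$.
\end{enumerate}
Here ``a point $a_i$'' refers to those indices $i<\mu$ for which $a_i\in P$. Note that (S4) and (A2) give $Z\subseteq Z'$. Let A($\mu$) be the statement that for every $\mu$-situation there are $\Sigma',Z'$ satisfying (A1)--(A6), and let B($\mu$) be the weaker statement with (A1), (A2), (A3), (A5) only. Thus B($\mu$) is closing off within a budget, and A($\mu$) adds protection.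

\begin{proposition}\label{prop:A}
Statement \emph{A($\mu$)} holds for every infinite cardinal $\mu$.
\end{proposition}

The proof is by induction on $\mu$ and consists of three parts: B($\omega$) holds (Lemma~\ref{lem:Bomega}); B($\mu$) implies A($\mu$) (Lemma~\ref{lem:AfromB}); and for $\mu>\omega$, the statements A($\nu$) for $\omega\le\nu<\mu$ imply B($\mu$) (Lemma~\ref{lem:B}).

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:A}]
Let $\Sigma$ be a tight state without dead lines, let $\mu=\max(|P|,|L|,\omega)$, and let $a=(a_i)_{i<\mu}$ enumerate $P\cup L$. Then $(\Sigma,\emptyset,\emptyset,a)$ is a $\mu$-situation. Let $\Sigma',Z'$ be given by A($\mu$). By (A2), $Z'=P\cup L$, so by (A3) all points of $P_{\le\mu}$ are covered at the tight state $\Sigma'$. All degrees are at most $|L|\le\mu$, so Lemma~\ref{lem:finish} gives a minimal subcover. Two distinct straight lines in $\mathbb R^2$ meet in at most one point, which gives the last statement.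
\end{proof}

\begin{lemma}\label{lem:Bomega}
Statement \emph{B($\omega$)} holds.
\end{lemma}

\begin{proof}
Let $(\Sigma,G,Z,a)$ be an $\omega$-situation, and let $Z'$ be a countable $\omega$-closed set containing all $a_i$ (Lemma~\ref{lem:closure}); this is (A2). By Lemma~\ref{lem:few}, Lemma~\ref{lem:greedy} applies with $S=Z'\cap P_\omega$ and gives an $\omega$-passage $\Sigma\to\Sigma'$ with centers in the countable set $S$; this is (A1). Lines dead at $\Sigma$ lie in $\bigcup G\cup Z\subseteq\bigcup G\cup Z'$. Lines that died in the passage contain a center, so they lie in $Z'$ by (c2). The points of $\bigcup G\cap P_{\le\omega}$ are covered by (S1), and those of $Z'\cap P_{\le\omega}=S$ by construction. This is (A3). Finally, (A5) follows from Lemma~\ref{lem:passage}(a), since $\|i\|=\omega$ for $i<\omega$.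
\end{proof}

\section{Protection: from B($\mu$) to A($\mu$)}\label{sec:AfromB}

In Proposition~\ref{prop:aleph1} one point was protected at each stage. Now $\mu$ points $a_i$ have to be covered or made safe together. We cannot make all protecting steps in a row: after infinitely many of them the dead lines would lie in infinitely many stars, and \eqref{eq:outside} would be lost. So we make one protecting step, absorb its star into a closed set by B($\mu$), and repeat. Always serving the unsafe point of least index yields (A5) and (A6): while $a_j$ is served, the points with smaller index are safe and lose nothing.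

\begin{lemma}\label{lem:AfromB}
\emph{B($\mu$)} implies \emph{A($\mu$)}.
\end{lemma}

\begin{proof}
Let $(\Sigma,G,Z,a)$ be a $\mu$-situation. The lists used below must contain further elements without moving any $a_i$ far back. For $W\subseteq P\cup L$ with $|W|\le\mu$, fix a sequence $(w_i)_{i<\mu}$ in $P\cup L$ with $W\subseteq\{w_i:i<\mu\}$, and define $a*W$ by
\[
(a*W)_{\eta+2n}=a_{\eta+n},\qquad (a*W)_{\eta+2n+1}=w_{\eta+n}
\]
for $\eta<\mu$ zero or a limit and $n<\omega$. The sequence $a*W$ has length $\mu$ and lists $W$ and all $a_i$. Moreover $a_{\eta+n}$ occurs at the index $\eta+2n$, and $\|\eta+2n\|=\|\eta+n\|$, both being $\omega$ if $\eta=0$ and $|\eta|$ otherwise.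

\emph{The rounds.} We construct states $\Sigma^r$ and increasing sets $Z^r$, indexed by ordinals $r$, with $\Sigma^0=\Sigma$, $Z^0=Z$ and unions at limits, joined by $\mu$-passages $\Sigma^r\to\Sigma^{r+1}$ with at most $\mu$ centers, such that $|Z^r|\le\mu$ and
\begin{equation}\label{eq:round}
\text{for $r\ge1$, $Z^r$ is $\mu$-closed and $\Sigma^r$ is $\mu$-complete over $G\cup\{Z^r\}$.}
\end{equation}
Property \eqref{eq:round} passes to unions by Lemma~\ref{lem:mono}; the size of $Z^r$ at limits is bounded below. Whenever these properties hold, $(\Sigma^r,G,Z^r,a*Z^r)$ is a $\mu$-situation. For $r=0$ this is the hypothesis. For $r\ge1$, conditions (S1)--(S3) follow from \eqref{eq:round}, and in (S4) there is no uncovered point of $Z^r\cap P_\mu$.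

Round $r$ is \emph{active} if some $a_i$ is a point that is uncovered and not $\mu$-safe at $\Sigma^r$. In that case let $i_r$ be the least such $i$, take a free line $\ell\ni a_{i_r}$ and an uncovered point $q\in\ell\cap P_{\le\mu}$, and let $\Sigma^{r+}$ be the result of the elementary step on $\ell$ with center $q$. Then
\[
\bigl(\Sigma^{r+},\ G\cup\{S_q\},\ Z^r,\ a*(Z^r\cup\{q\})\bigr)
\]
is a $\mu$-situation. Indeed, (S1) holds because $S_q$ is $\mu$-closed and its only point $q$ is covered at $\Sigma^{r+}$; (S2) is inherited from $\Sigma^r$; (S3) holds because the lines that died in the step lie in $E_q$; and (S4) holds because a point uncovered at $\Sigma^{r+}$ lost at most one line in the step. Let $\Sigma^{r+1},Z^{r+1}$ be given by B($\mu$). By (A2), $Z^{r+1}$ is $\mu$-closed, has size at most $\mu$, and contains $Z^r$ and $q$. As $q\in P_{\le\mu}$, (c2) gives $S_q\subseteq Z^{r+1}$. So completeness over $G\cup\{S_q,Z^{r+1}\}$, which is (A3), is completeness over $G\cup\{Z^{r+1}\}$, and \eqref{eq:round} holds for $r+1$.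

If round $r$ is not active, apply B($\mu$) to $(\Sigma^r,G,Z^r,a*Z^r)$, call the result $\Sigma',Z'$, and stop.

\emph{Termination.} In an active round $r$ the point $a_{i_r}\in\ell$ changes from uncovered to covered, so $r\mapsto i_r$ is an injection of the set of active rounds into $\mu$. If round $r$ is reached, all earlier rounds are active, so $|r|\le\mu$. Hence $|Z^r|\le\mu$ also for limit $r$, and some round $r^*<\mu^+$ is inactive.

\emph{Verification.} There are at most $\mu$ rounds, each a $\mu$-passage with at most $1+\mu$ centers; this gives (A1). Conditions (A2) and (A3) hold by B($\mu$) in the last round. Let $a_i$ be a point uncovered at $\Sigma'$, hence at all earlier states. Since round $r^*$ is inactive, $a_i$ is $\mu$-safe at $\Sigma^{r^*}$. By Lemma~\ref{lem:passage}(c) it is $\mu$-safe at $\Sigma'$, which is (A4), and by Lemma~\ref{lem:passage}(b) it loses nothing in round $r^*$. Let $r$ be an active round; then $i\ne i_r$. If $i<i_r$, then $a_i$ is $\mu$-safe at $\Sigma^r$ by the minimality of $i_r$, and it loses nothing in round $r$. If $i>i_r$, it loses at most one line in $\Sigma^r\to\Sigma^{r+}$ and at most $\|i\|$ lines in $\Sigma^{r+}\to\Sigma^{r+1}$, by (A5) of B($\mu$) and the position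 of $a_i$ in the list. By injectivity there are at most $|i|$ rounds with $i_r<i$. By Lemma~\ref{lem:passage}(d), $a_i$ loses at most $|i|\cdot(1+\|i\|)\le\|i\|$ lines, which is (A5). If it loses a line at all, there is an active round with $i_r<i$, and $a_{i_r}$ is uncovered at $\Sigma$ and covered at $\Sigma'$, which is (A6).
\end{proof}

\section{Closing off at an uncountable cardinal}\label{sec:B}

\begin{lemma}\label{lem:B}
Let $\mu>\omega$. If \emph{A($\nu$)} holds for all infinite $\nu<\mu$, then \emph{B($\mu$)} holds.
\end{lemma}

The proof fills this section. Fix a $\mu$-situation $(\Sigma,G,Z,a)$. As in Proposition~\ref{prop:aleph1}, we first work through the levels below $\mu$ along a chain $(Z_\alpha)_{\omega\le\alpha\le\mu}$, and then cover the points of degree $\mu$ in $Z'=Z_\mu$. At the lower levels the unfinished set $Z$ counts as finished. Put $G'=G\cup\{Z\}$. By (S1)--(S3),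
\begin{equation}\label{eq:Gprime}
\begin{array}{l}
\text{for each $\nu<\mu$, the members of $G'$ are $\nu$-closed and $\bigcup G'\cap P_{\le\nu}$ is covered at $\Sigma$;}\\
\text{all lines dead at $\Sigma$ lie in $\bigcup G'$.}
\end{array}
\end{equation}

\subsection{The list}\label{sub:list}
Losses are bounded in terms of the position of a point in a list, so every element that enters the chain must be given a position, and an early one. We need a list $(b_i)_{i<\mu}$ that contains each $a_i$ at a position of cardinality $\|i\|$, each element of $Z_\beta$ at a position of cardinality $|\beta|$, and, to make $Z_\mu$ $\mu$-closed, all lines through listed points of degree $\mu$. Since the sets $Z_\beta$ are not known in advance, we fix beforehand a schedule $h$ that says which kind of element is put at which position.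

For infinite $\nu<\mu$ let $I_\nu=\{i:\nu\le i<\nu^+\}$, the set of ordinals of cardinality $\nu$. As $\nu^+\le\mu$, these sets partition $\{i:\omega\le i<\mu\}$. The sets $I_\nu$ and $(3\times\nu^+\times\nu^+)\times\nu^+$ both have cardinality $\nu^+$. Composing a bijection between them with the first projection gives a map of $I_\nu$ onto $3\times\nu^+\times\nu^+$ whose fibers have size $\nu^+$ and hence are unbounded in $\nu^+$. Let $h$ be the union of these maps over all $\nu$. For $p\in P_{\le\mu}$ fix an enumeration $(\ell^p_k)_{k<\mu}$ of $E_p$.

The recursion below produces sets $Z_\beta$ with $|Z_\beta|\le|\beta|$. For $\omega\le\beta<\mu$ with $Z_\beta\ne\emptyset$, fix an enumeration $(z^\beta_k)_{k<|\beta|}$ of $Z_\beta$ as soon as $Z_\beta$ is constructed. Put $b_i=a_i$ for $i<\omega$. For $\omega\le i<\mu$ with $h(i)=(t,j,k)$ put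
\[
b_i=\begin{cases}
a_j & \text{if } t=0,\\
z^j_k & \text{if } t=1,\ \omega\le j\le i,\ Z_j\ne\emptyset,\ k<|j|,\\
\ell^{\,b_j}_k & \text{if } t=2,\ j<i,\ b_j\in P_{\le\mu},\\
a_0 & \text{otherwise.}
\end{cases}
\]
So $b_i$ is defined as soon as the sets $Z_\beta$ with $\beta\le i$ are. The list has these properties.
\begin{enumerate}
\item[(b1)] \emph{Each $a_i$ equals $b_{i'}$ for some $i'\ge\omega$ with $|i'|=\|i\|$.} With $\nu=\|i\|<\mu$ we have $i<\nu^+$; take $i'\in I_\nu$ with $h(i')=(0,i,0)$.
\item[(b2)] \emph{Each element of $Z_\beta$, $\omega\le\beta<\mu$, equals $b_i$ for some $i<|\beta|^+$.} For $z^\beta_k$ take $i\in I_{|\beta|}$ with $i\ge\beta$ and $h(i)=(1,\beta,k)$.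
\item[(b3)] \emph{If $b_j\in P_{\le\mu}$, then each line through $b_j$ equals $b_i$ for some $i<\mu$.} For $\ell^{\,b_j}_k$ put $\nu=\max(\|j\|,\|k\|)<\mu$ and take $i\in I_\nu$ with $i>j$ and $h(i)=(2,j,k)$.
\end{enumerate}

\subsection{The levels below $\mu$}
We construct states $\Sigma_\alpha$ and sets $Z_\alpha$ for $\omega\le\alpha\le\mu$, starting with $\Sigma_\omega=\Sigma$ and $Z_\omega=\emptyset$ and taking unions at limit ordinals $\alpha>\omega$. \emph{Stage $\alpha$}, for $\omega\le\alpha<\mu$, produces $\Sigma_{\alpha+1}$ and $Z_{\alpha+1}$ by an application of A($\nu$) with $\nu=|\alpha|$:
\begin{enumerate}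
\item[(I)] if $\alpha=\nu$ is a cardinal, apply A($\nu$) to $(\Sigma_\nu,\,G',\,Z_\nu,\,(b_i)_{i<\nu})$;
\item[(II)] if $\alpha$ is not a cardinal, apply A($\nu$) to $(\Sigma_\alpha,\,G'\cup\{Z_\alpha\},\,\emptyset,\,c)$, where $c$ is an enumeration of $Z_\alpha\cup\{b_j:j\le\alpha\}$ of length $\nu$.
\end{enumerate}
A stage of type (II) absorbs and protects the newly listed element within a level. A stage of type (I) is a change of level; it uses the list in its original order, so that (A5) and (A6) refer to the original positions. We maintain the following invariants.
\begin{enumerate}
\item[(R1)] The stages below $\alpha$ form a $\mu$-passage $\Sigma\to\Sigma_\alpha$ with at most $|\alpha|$ centers.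
\item[(R2)] $Z_\beta\subseteq Z_\alpha$ for $\beta\le\alpha$, and $|Z_\alpha|\le|\alpha|$. If $\alpha$ is not a cardinal, $Z_\alpha$ is $|\alpha|$-closed and $Z_\alpha\cap P_{\le|\alpha|}$ is covered at $\Sigma_\alpha$. If $\alpha$ is a cardinal, $Z_\alpha$ is $<\!\alpha$-closed and $Z_\alpha\cap P_{<\alpha}$ is covered at $\Sigma_\alpha$.
\item[(R3)] All lines dead at $\Sigma_\alpha$ lie in $\bigcup G'\cup Z_\alpha$.
\end{enumerate}
They hold for $\alpha=\omega$ by \eqref{eq:Gprime}. The heart of the matter is the following bound, which does not depend on $\alpha$. It is needed during the recursion, to justify the stages of type (I), so we state it for an initial part of the construction.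

\begin{lemma}\label{lem:loss}
Let $\omega\le\alpha\le\mu$. Suppose that the stages below $\alpha$ have been carried out and that \emph{(R1)} holds up to $\alpha$. If $i<\alpha$ and $b_i$ is a point uncovered at $\Sigma_\alpha$, then $b_i$ loses at most $\|i\|$ lines in $\Sigma\to\Sigma_\alpha$.
\end{lemma}

\begin{proof}
Let $\nu=\|i\|$ and $\delta=\max(i,\omega)+2$, so that $|\delta|=\nu$ and $i<\delta<\nu^+$. The point $b_i$ is uncovered at all $\Sigma_\beta$, $\beta\le\alpha$. If $\alpha\le\delta$, there are at most $|\alpha|\le\nu$ centers by (R1), and Lemma~\ref{lem:passage}(a) applies. Let $\alpha>\delta$. By Lemma~\ref{lem:passage}(d) it suffices to add up the losses in the following four groups of stages $\beta<\alpha$. They exhaust all stages, since $\beta\ge\nu^+$ falls into group 3 or 4 with $\lambda=|\beta|$.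

\emph{Group 1: $\beta<\delta$.} These stages have at most $|\delta|=\nu$ centers by (R1), so at most $\nu$ lines are lost.

\emph{Group 2: $\delta\le\beta<\nu^+$.} Stage $\max(i,\omega)+1$, which produces $\Sigma_\delta$, is of type (II) at level $\nu$, and its list contains $b_i$. By (A4), $b_i$ is $\nu$-safe at $\Sigma_\delta$. The stages of this group together form a $\nu$-passage starting at $\Sigma_\delta$, so nothing is lost, by Lemma~\ref{lem:passage}(b).

\emph{Group 3: $\beta=\lambda$ is a cardinal above $\nu$.} Stage $\lambda$ is of type (I), and $b_i$ has index $i<\nu^+\le\lambda$ in its list. By (A5), at most $\nu$ lines are lost in this stage. If at least one is lost, then by (A6) some $b_j$ with $j<i$ is a point that changes from uncovered to covered in stage $\lambda$. For each $j$ this happens in at most one stage, so there are at most $|i|$ such $\lambda$. At most $|i|\cdot\nu\le\nu$ lines are lost in this group.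

\emph{Group 4: $\lambda<\beta<\lambda^+$ for a cardinal $\lambda>\nu$.} By (A4) for stage $\lambda$, the point $b_i$ is $\lambda$-safe at $\Sigma_{\lambda+1}$. For fixed $\lambda$ the stages of this group form a $\lambda$-passage starting at $\Sigma_{\lambda+1}$, so nothing is lost.

The total is at most $\nu+\nu=\nu$.
\end{proof}

\emph{The stages are legitimate.} Let $\omega\le\alpha<\mu$ and $\nu=|\alpha|$, and assume (R1)--(R3) up to $\alpha$. We check that the quadruple used in stage $\alpha$ is a $\nu$-situation. In type (II), (S1) follows from \eqref{eq:Gprime} and (R2), (S3) is (R3), and (S2), (S4) hold because the third entry is empty; the enumeration $c$ exists since $Z_\alpha\cup\{b_j:j\le\alpha\}$ is nonempty and has size at most $\nu$. In type (I), (S1) follows from \eqref{eq:Gprime}, (S2) is (R2), and (S3) is (R3). Consider (S4). If $\nu=\omega$, then $Z_\nu=\emptyset$. Let $\nu>\omega$. An element of $Z_\nu$ lies in $Z_\beta$ for some $\beta<\nu$, so by (b2) it equals $b_i$ for some $i<|\beta|^+\le\nu$. Let $b_i$, $i<\nu$, be a point of $Z_\nu\cap P_\nu$ that is uncovered at $\Sigma_\nu$. By \eqref{eq:Gprime} it is not in $\bigcup G'$, so by \eqref{eq:Gprime} and \eqref{eq:outside} it lies on at most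 $|G'|$ lines dead at $\Sigma$. By Lemma~\ref{lem:loss} it has lost at most $\|i\|<\nu$ lines since. So it lies on fewer than $\nu$ lines dead at $\Sigma_\nu$.

\emph{The invariants hold at $\alpha+1$.} By (A1), stage $\alpha$ is a $\nu$-passage with at most $\nu=|\alpha+1|$ centers, which gives (R1). By (A2), $Z_{\alpha+1}$ is $\nu$-closed, has size at most $\nu$, and contains the list used in the stage, hence $Z_\alpha$. By (A3), $Z_{\alpha+1}\cap P_{\le\nu}$ is covered at $\Sigma_{\alpha+1}$ and the dead lines lie in $\bigcup G'\cup Z_\alpha\cup Z_{\alpha+1}=\bigcup G'\cup Z_{\alpha+1}$. Since $\alpha+1$ is not a cardinal, this is (R2) and (R3).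

\emph{The invariants hold at a limit $\alpha>\omega$.} The set of centers below $\alpha$ and the set $Z_\alpha$ are unions of at most $|\alpha|$ sets of size at most $|\alpha|$; this gives (R1) and the size bound. (R3) follows from Lemma~\ref{lem:mono}(b). If $\alpha$ is not a cardinal and $\nu=|\alpha|$, then $Z_\alpha$ is the union of the chain of the sets $Z_\beta$, $\nu<\beta<\alpha$. These $\beta$ are not cardinals and $|\beta|=\nu$, so each $Z_\beta$ is $\nu$-closed with $Z_\beta\cap P_{\le\nu}$ covered at $\Sigma_\beta$, and (R2) follows. If $\alpha$ is a cardinal, (c1) passes to the union of the chain. Let $p\in Z_\alpha\cap P_{<\alpha}$. Take $\beta<\alpha$ with $p\in Z_\beta$ and $\beta\ge\deg p$; then $|\beta+1|\ge\deg p$ and $\beta+1<\alpha$. By (R2) for $\beta+1$ we get $E_p\subseteq Z_{\beta+1}$, and $p$ is covered at $\Sigma_{\beta+1}$.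

\subsection{The set $Z'$}
Put $Z'=Z_\mu$. We claim that
\begin{equation}\label{eq:Zprime}
Z'=\{b_i:i<\mu\}.
\end{equation}
Each $b_j$ is in the list of stage $\max(j,\omega)+1<\mu$, which is of type (II), so $b_j\in Z'$ by (A2). Conversely, each element of $Z'=\bigcup_{\beta<\mu}Z_\beta$ is listed by (b2). By \eqref{eq:Zprime} and (b1), all $a_i$ lie in $Z'$, and so $Z\subseteq Z'$. By (R2), $Z'$ satisfies (c1) and $|Z'|\le\mu$; by \eqref{eq:Zprime} and (b3) it satisfies (c2). This proves (A2). By (R2) and (R3) for $\alpha=\mu$,
\begin{equation}\label{eq:atmu}
\text{at $\Sigma_\mu$, $Z'\cap P_{<\mu}$ is covered and all dead lines lie in $\textstyle\bigcup G\cup Z'$.}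
\end{equation}

\subsection{The level $\mu$}
It remains to cover $Q=Z'\cap P_\mu$. Lemma~\ref{lem:greedy} would do this, but with up to $\mu$ centers, so a listed point of finite degree or of degree above $\mu$ could exceed its budget in (A5). We therefore apply the dichotomy of Section~\ref{sec:aleph1} once more, now relative to $Q$. All centers are taken in $Q$, so that the lines they kill stay in $Z'$.

Put $\Theta_0=\Sigma_\mu$, take unions at limits, and for $i<\mu$ obtain $\Theta_{i+1}$ from $\Theta_i$ as follows.
\begin{enumerate}
\item[(i)] If $b_i$ is an uncovered point of degree $\mu$, perform an elementary step with center $b_i$ on a free line through $b_i$.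
\item[(ii)] If $b_i$ is an uncovered point with $\deg b_i\ne\mu$ and some free line through $b_i$ contains an uncovered point $q\in Q$, perform the elementary step on such a line with center such a $q$.
\item[(iii)] Otherwise let $\Theta_{i+1}=\Theta_i$.
\end{enumerate}
The free line in (i) exists. At $\Sigma$ the point $b_i$ lies on fewer than $\mu$ dead lines, by Lemma~\ref{lem:few}. It lost at most $\|i\|<\mu$ lines in $\Sigma\to\Sigma_\mu$, by Lemma~\ref{lem:loss} with $\alpha=\mu$, and at most $|i|<\mu$ lines in $\Theta_0\to\Theta_i$, by Lemma~\ref{lem:passage}(a). So fewer than $\mu=\deg b_i$ lines through it are dead. By \eqref{eq:Zprime}, the centers in (i) lie in $Q$, as do those in (ii).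

Let $\Sigma'=\Theta_\mu$. The concatenation $\Sigma\to\Sigma_\mu=\Theta_0\to\Sigma'$ is a $\mu$-passage with at most $\mu+\mu=\mu$ centers, which is (A1).

For (A3): lines dead at $\Sigma_\mu$ lie in $\bigcup G\cup Z'$ by \eqref{eq:atmu}, and lines that died later contain a center in $Q$, so they lie in $Z'$ by (c2). Each point of $Q$ is some $b_i$ and is covered at $\Theta_{i+1}$ by (i). The points of $Z'\cap P_{<\mu}$ are covered by \eqref{eq:atmu}, and those of $\bigcup G\cap P_{\le\mu}$ by (S1).

For (A5): let $a_i$ be a point uncovered at $\Sigma'$, and write $a_i=b_{i'}$ with $i'\ge\omega$ and $|i'|=\|i\|$, by (b1). It loses at most $\|i'\|=\|i\|$ lines in $\Sigma\to\Sigma_\mu$, by Lemma~\ref{lem:loss}, and at most $|i'|=\|i\|$ lines in $\Theta_0\to\Theta_{i'}$. A step of kind (i) or (ii) at index $i'$ would cover $b_{i'}$, so case (iii) occurred there: no line through $a_i$ that is free at $\Theta_{i'}$ contains a point of $Q$ uncovered at $\Theta_{i'}$. A line lost in $\Theta_{i'}\to\Sigma'$ would be free at $\Theta_{i'}$ and, by Lemma~\ref{lem:passage}(a), contain a center of this passage, which is a point of $Q$ uncovered at $\Theta_{i'}$. So nothing more is lost, and the total is at most $\|i\|$.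

This proves Lemma~\ref{lem:B}. Together with Lemmas~\ref{lem:Bomega} and~\ref{lem:AfromB} it gives Proposition~\ref{prop:A} by induction on $\mu$, and with it Theorem~\ref{thm:main}. \qed

\section{Prescribed lines and private points}\label{sec:prescribed}

To keep $x_0(\ell)$ private we must give up all other lines through it. The family $L'$ in Theorem~\ref{thm:prescribed} is what remains, and the theorem says that there is no obstruction beyond the evident ones. Every subfamily of $L$ satisfies the hypothesis of Theorem~\ref{thm:main}, and a minimal subcover of a subfamily with the same union as $L$ is a minimal subcover of $L$.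

\begin{proof}[Proof of Theorem~\ref{thm:prescribed}]
Let $C\supseteq C_0$ be a minimal subcover in which every $\ell\in C_0$ is the only member containing $x_0(\ell)$. If $m\in C$ and $\ell\in C_0\setminus\{m\}$, then $x_0(\ell)\notin m$. So $C\subseteq L'$, which gives $C_0\subseteq L'$ and $\bigcup L'=\bigcup L$.

Conversely, let $C_0\subseteq L'$ and $\bigcup L'=\bigcup L$. By Theorem~\ref{thm:main}, $L'$ has a minimal subcover $C$, and $C$ is a minimal subcover of $L$. Let $\ell\in C_0$. By the definition of $L'$, no member of $L'$ other than $\ell$ contains $x_0(\ell)$. Since $C\subseteq L'$ covers $x_0(\ell)$, we get $\ell\in C$, and $\ell$ is the only member of $C$ containing $x_0(\ell)$.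

(1) An essential line lies in every subcover, since no other line covers the point that makes it essential. If $\ell$ is not essential, then $L\setminus\{\ell\}$ has the same union as $L$, and a minimal subcover of $L\setminus\{\ell\}$ is a minimal subcover of $L$ that omits $\ell$.

(2) Let $\ell\in C$ with $C$ a minimal subcover, and let $p\in\ell$ lie in no other member of $C$. Since $C$ contains all essential lines, $p$ lies on no essential line other than $\ell$. Conversely, let $p\in\ell$ lie on no essential line other than $\ell$. Take $C_0=\{\ell\}$ and $x_0(\ell)=p$. Then $L'$ is $L$ without the lines $m\ne\ell$ through $p$, and $\ell\in L'$. We show that every point $r\in\bigcup L$ lies on a line of $L'$. For $r\in\ell$ this holds. Let $r\notin\ell$; then $r\ne p$, and by the hypothesis on $L$ at most one line contains both $r$ and $p$. If there is none, every line through $r$ is in $L'$. If $m$ is such a line, then $m\ne\ell$ and $p\in m$, so $m$ is not essential. Hence $r$ lies on a second line, which does not contain $p$ and so belongs to $L'$. Thus $\bigcup L'=\bigcup L$, and the first part of the theorem gives a minimal subcover containing $\ell$.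
\end{proof}

\begin{thebibliography}{9}
\bibitem{BZ} Taras Banakh and Dominic van der Zypen, \emph{Minimal covers of hypergraphs}, arXiv:1808.08067 (2018).
\end{thebibliography}
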